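# Dual numbers, singular spectral measures, and the weak Haagerup property of $\mathrm{SL}(2,\mathbb Z[x]/x^2)$

## 1. Conjugation in $\mathrm{SL}(2,\mathbb Z[x]/x^2)$

Let us multiply some matrices whose entries are dual numbers $a+bx$, with $a,b\in\mathbb Z$ and $x^2=0$. Put
$$A=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad u=\begin{pmatrix}1&0\\x&1\end{pmatrix}.$$
Then
$$A^nuA^{-n}=\begin{pmatrix}1+nx&n\\x&1\end{pmatrix}\begin{pmatrix}1&-n\\0&1\end{pmatrix}=\begin{pmatrix}1+nx&-n^2x\\x&1-nx\end{pmatrix}=1+x\begin{pmatrix}n&-n^2\\1&-n\end{pmatrix}.$$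
The determinant is $(1+nx)(1-nx)+n^2x^2=1$, as it must be.

The same calculation describes the whole group $\Gamma=\mathrm{SL}(2,\mathbb Z[x]/x^2)$. An element is $A+xY$ with $A,Y\in M_2(\mathbb Z)$. Its determinant is $\det A$ plus a multiple of $x$, so $\det A=1$, and we may write $A+xY=(1+xX)A$ with $X=YA^{-1}$, in exactly one way. Since $\det(1+xX)=1+x\,\mathrm{tr}X$, the condition on $X$ is $\mathrm{tr}X=0$. Moreover $(1+xX)(1+xX')=1+x(X+X')$ and $A(1+xX)A^{-1}=1+x\,AXA^{-1}$, so
$$(1+xX)A\cdot(1+xX')A'=\bigl(1+x(X+AX'A^{-1})\bigr)AA'.$$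
In other words,
$$\Gamma\cong\mathfrak{sl}_2(\mathbb Z)\rtimes\mathrm{SL}(2,\mathbb Z),\qquad (v,h)(v',h')=(v+hv',hh'),\tag{1}$$
where $\mathrm{SL}(2,\mathbb Z)$ acts by conjugation on the traceless integer matrices $\mathfrak{sl}_2(\mathbb Z)\cong\mathbb Z^3$. We use the group law in (1) for all semidirect products.

Now look at functions on this group. On the subgroup $\mathbb Z^3$ there are good finitely supported approximations of the constant $1$: for $X=\begin{pmatrix}a&b\\c&-a\end{pmatrix}$ let
$$\tau_m(X)=\Bigl(1-\tfrac{|a|}m\Bigr)_+\Bigl(1-\tfrac{|b|}m\Bigr)_+\Bigl(1-\tfrac{|c|}m\Bigr)_+ .$$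
Each factor is of the form $\langle\lambda(a)f,f\rangle$, where $\lambda$ is translation on $\ell^2(\mathbb Z)$ and $f=m^{-1/2}1_{\{0,\dots,m-1\}}$ is a unit vector. So $\tau_m$ is a diagonal coefficient of a unitary representation at a unit vector, has finite support, and tends to $1$ pointwise.

Conjugation destroys this. We have $\tau_m(u)=1-\frac1m$, but $\tau_m(A^nuA^{-n})=0$ as soon as $n\ge m$. What this does to functions on $\Gamma$ is seen from the kernel $\varphi(g'^{-1}g)$. For $\varphi(z,\gamma)=\tau_m(z)w(\gamma)$ and $g=(z,\gamma)$, $g'=(z',\gamma')$, it is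
$$\varphi(g'^{-1}g)=\tau_m\bigl(\gamma'^{-1}(z-z')\bigr)\,w(\gamma'^{-1}\gamma).$$
In the direct product $\mathbb Z^3\times\mathrm{SL}(2,\mathbb Z)$ the factor $\gamma'^{-1}$ inside $\tau_m$ is absent, and the kernel is a product of two well-understood kernels. In $\Gamma$ the first factor depends on $\gamma'$. Is there any good way to approximate $1$ on $\Gamma$ by functions that are small at infinity, with control of such kernels? The next section makes this precise.

## 2. Herz–Schur multipliers and two approximation properties

Inner products are linear in the first variable.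

**Definition (Schur norm).** A kernel $k:X\times X\to\mathbb C$ has Schur norm $\le C$ if $k(x,y)=\langle\xi_x,\eta_y\rangle$ for vectors in a Hilbert space with $\sup_x\|\xi_x\|\cdot\sup_y\|\eta_y\|\le C$ (both suprema finite).

For example $k(x,y)=1_{x=y}$ has Schur norm $\le1$: take $\xi_x=\eta_x=\delta_x$ in $\ell^2(X)$.

**Definition ($B_2$ and $B$).** For a locally compact group $G$, $B_2(G)$ is the set of continuous $\varphi:G\to\mathbb C$ for which $(x,y)\mapsto\varphi(y^{-1}x)$ has finite Schur norm, and $\|\varphi\|_{B_2}$ is the least possible $C$. (By Bożejko–Fendler these are the Herz–Schur multipliers.) $B(G)$ is the set of coefficients $\langle\pi(\cdot)\xi,\eta\rangle$ of continuous unitary representations $\pi$ of $G$, and $\|\cdot\|_B$ is the infimum of $\|\xi\|\,\|\eta\|$.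

Two remarks. First, $\|\varphi\|_\infty\le\|\varphi\|_{B_2}$ by Cauchy–Schwarz. Second, if $\varphi=\langle\pi(\cdot)\xi,\eta\rangle$ then $\varphi(y^{-1}x)=\langle\pi(x)\xi,\pi(y)\eta\rangle$, so
$$\|\varphi\|_{B_2}\le\|\varphi\|_B .\tag{2}$$
Thus $\|\tau_m\|_{B_2(\mathbb Z^3)}\le1$.

**Definition (approximation properties).** $G$ is *weakly amenable with constant $\le L$* if there is a net in $B_2(G)\cap C_c(G)$, bounded by $L$ in $B_2$-norm, converging to $1$ uniformly on compact sets. (This is one of the standard equivalent definitions, Cowling–Haagerup.) $G$ has the *weak Haagerup property* if, for some $L$, there is such a net in $B_2(G)\cap C_0(G)$.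

For discrete $G$, read "finitely supported" for $C_c$, "$c_0$" for $C_0$, and "pointwise" for the convergence. Weak amenability implies the weak Haagerup property. Both pass to closed subgroups: restrict the net; kernels restrict, and so do $C_c$, $C_0$ and uniform convergence on compact sets.

The easy cases: $\mathbb Z^3$ is weakly amenable with constant $1$, by $\tau_m$. The direct product $\mathbb Z^3\times\mathrm{SL}(2,\mathbb Z)$ is weakly amenable too. Indeed $\mathrm{SL}(2,\mathbb R)$ is weakly amenable with constant $1$: de Cannière–Haagerup (Amer. J. Math. 1985) prove this for $\mathrm{SO}_0(2,1)\cong\mathrm{PSL}(2,\mathbb R)$, and one pulls the net back through the finite kernel, which keeps supports compact. So its closed subgroup $\mathrm{SL}(2,\mathbb Z)$ has a net $(w_j)$, and the functions $\tau_m(z)w_j(\gamma)$ do the job, products being controlled by Lemma 5 below. With the conjugation action in place things change: it is known that $\Gamma$ is not weakly amenable. The problem, posed in S. Knudby and K. Li, "Approximation properties of simple Lie groups made discrete",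 arXiv:1408.5238 (2014), is whether $\Gamma$ also fails the weaker property, in which the approximating functions need only vanish at infinity. It does.

**Theorem 1.** $\Gamma=\mathrm{SL}(2,\mathbb Z[x]/x^2)\cong\mathfrak{sl}_2(\mathbb Z)\rtimes\mathrm{SL}(2,\mathbb Z)$ does not have the weak Haagerup property. More strongly, there is no net $(\varphi_\alpha)$ with $\sup_\alpha\|\varphi_\alpha\|_{B_2}<\infty$ and $\varphi_\alpha\to1$ pointwise such that for every $\alpha$ and every $\gamma\in\mathrm{SL}(2,\mathbb Z)$ the function $z\mapsto\varphi_\alpha(z,\gamma)$ is in $c_0(\mathfrak{sl}_2(\mathbb Z))$.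

The main step upgrades the weak Haagerup property to weak amenability.

**Theorem 2.** Let $H$ be a second countable locally compact group with a compact subgroup $K$ and a closed solvable subgroup $B$ such that $H=BK$. Assume $H$ is weakly amenable with constant $\le L$. Let $H$ act on $V=\mathbb R^d$ ($d\ge1$) by a continuous homomorphism $H\to GL(V)$, and let $G=V\rtimes H$. Suppose there is a net $(\varphi_i)$ in $B_2(G)$ with $\|\varphi_i\|_{B_2}\le C$, $\varphi_i\to1$ uniformly on compacta, and $\varphi_i(\cdot,h)\in C_0(V)$ for all $i$ and $h\in H$. Then $G$ is weakly amenable with constant $\le C^dL$. In particular, for such $G$, the weak Haagerup property is equivalent to weak amenability.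

The same method yields two further statements, proved in Section 8.

**Theorem 3.** Let $H$ be a noncompact connected simple Lie group with finite center, acting on a finite-dimensional real vector space $V$ by a continuous representation. Then $V\rtimes H$ has the weak Haagerup property if and only if $H$ has real rank one and acts trivially on $V$. If $H$ acts nontrivially, every lattice in $V\rtimes H$ fails the weak Haagerup property.

**Corollary 4.** If $R$ is a commutative unital ring containing $\varepsilon$ with $\varepsilon^2=0$ and $n\varepsilon\ne0$ for all $n\ge1$ (for example $\mathbb Z[x]/x^k$, $k\ge2$), then the discrete group $\mathrm{SL}(2,R)$ does not have the weak Haagerup property.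

## 3. Sphere, cone, and three copies of $\mathfrak{sl}_2(\mathbb R)$

Here is the situation after passing from $\Gamma$ to the Lie group $G=V\rtimes H$ with $V=\mathfrak{sl}_2(\mathbb R)$ and $H=\mathrm{SL}(2,\mathbb R)$, which Section 6 will justify. We have functions $\varphi\in B_2(G)$, bounded in norm, close to $1$ on compact sets, and vanishing at infinity along $V$. We want compactly supported ones. In the $H$-direction we may multiply by functions $w\in C_c(H)$ of norm $\le1$. In the $V$-direction the sensible thing is to multiply by a cut-off $F_R(v,h)=F(v/R,h)$ with $F\in C_c(G)\cap B_2(G)$, and to let $R\to\infty$.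

The cut-offs we can write down (Lemma 9 below) have $B_2$-norm at most $(|SX|/|X|)^{1/2}$, where $S\supset\mathrm{supp}(w)$ and $X$ are compact sets, and nothing keeps this bounded as $w\to1$. So we cannot just multiply norms: we need $F_R\varphi w\to\varphi w$ *in norm*. And here the method stops, as one sees already on $V=\mathbb R^3$ with no $H$ at all.

*The sphere.* Let $\mu$ be the uniform probability measure on the unit sphere of $\mathbb R^3$, and
$$\varphi(v)=\int e^{i\langle p,v\rangle}d\mu(p)=\frac12\int_{-1}^1e^{i|v|s}ds=\frac{\sin|v|}{|v|},$$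
because the projection of $\mu$ to any axis is uniform on $[-1,1]$. Then $\varphi\in C_0(\mathbb R^3)$ and $\|\varphi\|_B\le1$. But every $\psi\in C_c(\mathbb R^3)\cap B(\mathbb R^3)$ satisfies $\|\varphi-\psi\|_B\ge1$. To see this, write $\varphi-\psi=\langle\pi(\cdot)\xi,\eta\rangle$ and let $E$ be the spectral measure of $\pi$. The complex measure $\langle E(\cdot)\xi,\eta\rangle$ has total variation at most $\|\xi\|\|\eta\|$, since $\sum_i|\langle E(S_i)\xi,\eta\rangle|\le\sum_i\|E(S_i)\xi\|\|E(S_i)\eta\|\le\|\xi\|\|\eta\|$ for disjoint $S_i$. By uniqueness of Fourier transforms it equals $\mu$ minus the measure whose transform is $\psi$. The latter is absolutely continuous, because $\psi\in C_c\subset L^2$ has an $L^2$ transform. As $\mu$ is singular, the difference has total variation at least $\mu(\mathbb R^3)=1$.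

So norm approximation by cut-offs requires absolutely continuous spectral measures, and vanishing at infinity does not supply them.

*Repair by dilations.* Averaging helps with the sphere: replace $\varphi$ by $\int\kappa(t)\varphi(tv)\,dt$ with $\kappa\in C_c(0,\infty)$ a probability density. Its spectral measure is the image of $\kappa(t)dt\otimes\mu$ under $(t,p)\mapsto tp$, with density $\kappa(|p|)/(4\pi|p|^2)$. And $(v,h)\mapsto(tv,h)$ is an automorphism of $V\rtimes H$, so averaging does not increase $B_2$-norms.

*The cone.* But dilations do not suffice for $\mathfrak{sl}_2(\mathbb R)$. Identify $V^*$ with $V$ by the trace form, equivariantly under $H$. In the coordinates $\begin{pmatrix}p_1&p_2+p_3\\p_2-p_3&-p_1\end{pmatrix}$ the cone $\{\det=0\}$ is $p_1^2+p_2^2=p_3^2$; it is Lebesgue-null, $H$-invariant, and *invariant under dilations*. It carries a measure with transform in $C_0$: let $\nu$ be the image of $\frac{d\theta}{2\pi}dr$ on $[0,2\pi]\times[1,2]$ under $(\theta,r)\mapsto r(\cos\theta,\sin\theta,1)$. With $\rho=|(v_1,v_2)|$,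
$$\int e^{i\langle p,v\rangle}d\nu(p)=\int_1^2J_0(r\rho)e^{irv_3}dr,\qquad J_0(t)=\frac1\pi\int_{-1}^1\frac{e^{its}}{\sqrt{1-s^2}}\,ds .$$
By Riemann–Lebesgue $J_0(t)\to0$ as $t\to\infty$, so the integral is small when $\rho$ is large, uniformly in $v_3$. For $\rho\in[0,M]$ the functions $r\mapsto J_0(r\rho)1_{[1,2]}(r)$ form a compact subset of $L^1(\mathbb R)$, so the integral tends to $0$ as $|v_3|\to\infty$, uniformly in such $\rho$. Hence the transform is in $C_0(\mathbb R^3)$. (I do not claim that it extends to a multiplier of $G$; it shows that the $C_0$ condition on $V$ together with dilations cannot force absolute continuity.)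

There are no other linear maps to average over. If $T$ commutes with the adjoint action, it preserves the eigenspaces of conjugation by $\mathrm{diag}(a,a^{-1})$ for $a\ne\pm1$, so in the usual basis $e,h,f$ it is diagonal, $Te=\alpha e$, $Th=\beta h$, $Tf=\gamma f$. Commuting with $\mathrm{ad}\,e$, where $[e,f]=h$ and $[e,h]=-2e$, gives $\beta=\gamma$ and $\alpha=\beta$. So $T$ is a scalar.

*Three copies.* The way past this is to make room: replace $V$ by $V^3$ with the diagonal action of $H$. Now all of $GL_3(\mathbb R)$ acts on $V^3$, by mixing the copies, and commutes with $H$. Replace $\varphi$ by $\prod_{i=1}^3\varphi(v_i,h)$, whose spectral measures live on triples $(p_1,p_2,p_3)\in(V^*)^3$. A matrix $T=(t_{ij})$ moves such a triple to $T^tp=\bigl(\sum_it_{ij}p_i\bigr)_j$. If $p_1,p_2,p_3$ are linearly independent, $T\mapsto T^tp$ is a linear *isomorphism* $M_3(\mathbb R)\to(V^*)^3$: both sides have dimension $9$, and $\sum_it_{ij}p_i=0$ for all $j$ forces $T=0$. For instance, if $p$ is the standard basis, the $j$-th entry of $T^tp$ is the $j$-th column of $T$. So averaging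 over $T$ with a density smears even one single triple into an absolutely continuous measure.

What remains is to know that dependent triples have measure zero. That follows if planes through $0$ have measure zero for one copy, and *this* is what vanishing at infinity does give. The cone measure $\nu$ is consistent with it: a plane through $0$ meets the cone in at most two lines, hence at most two values of $\theta$. At the very end one restricts from $V^3\rtimes H$ back to one copy of $V$.

The proof needs spectral measures on $V$ for multipliers of $G$, which are not coefficients of representations. The next section supplies them on a solvable subgroup.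

## 4. Schur norms, solvable groups, and regular functions

**Lemma 5 (Schur calculus).** (a) A kernel $k$ on $X$ has Schur norm $\le C$ if and only if there is a positive semidefinite kernel $\Theta$ on $X\times\{1,2\}$ with $\Theta((x,1),(y,2))=k(x,y)$ and diagonal entries $\le C$. (b) The set of kernels of Schur norm $\le C$ is convex and closed under pointwise limits; in particular the infimum defining $\|\varphi\|_{B_2}$ is attained, and $\|\cdot\|_{B_2}$ satisfies the triangle inequality. (c) Schur norms are submultiplicative under pointwise products and do not increase under $k\mapsto k(\sigma(x),\tau(y))$. Hence $\|\varphi\psi\|_{B_2}\le\|\varphi\|_{B_2}\|\psi\|_{B_2}$; composition with a continuous homomorphism does not increase $\|\cdot\|_{B_2}$; and $\|\varphi(k\,\cdot\,k')\|_{B_2}\le\|\varphi\|_{B_2}$. (d) If $Y$ is compact with a probability measure $\nu$, $(y,g)\mapsto\varphi_y(g)$ is jointly continuous, and $\|\varphi_y\|_{B_2}\le C$ for all $y$, then $\int\varphi_y\,d\nu(y)$ is continuous with $B_2$-norm $\le C$.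

*Proof.* (a) Given $k(x,y)=\langle\xi_x,\eta_y\rangle$ with product of suprema $\le C$, rescale ($\xi\to t\xi$, $\eta\to t^{-1}\eta$) so that both suprema are $\le\sqrt C$; if one of them is $0$ then $k=0$ and we take zero vectors. The Gram kernel of $\zeta_{(x,1)}=\xi_x$, $\zeta_{(y,2)}=\eta_y$ is $\Theta$. Conversely, a positive semidefinite $\Theta$ is a Gram kernel $\Theta(s,t)=\langle\zeta_s,\zeta_t\rangle$, with $\|\zeta_s\|\le\sqrt C$.

(b) Convex combinations of the $\Theta$'s prove convexity. If $k_\alpha\to k$ pointwise, the entries of the corresponding $\Theta_\alpha$ are bounded by $C$, so by Tychonoff a subnet converges pointwise to some $\Theta$, which is positive semidefinite, has diagonal $\le C$, and belongs to $k$. The infimum is attained by applying this argument with bounds $C+\frac1n$. Adding the $\Theta$'s of two kernels adds the bounds, which is the triangle inequality.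

(c) Tensor the vectors for products; reindex the vectors for $k(\sigma(x),\tau(y))$. The first two consequences are immediate, the third follows from $\varphi(ky^{-1}xk')=\varphi\bigl((yk^{-1})^{-1}(xk')\bigr)$.

(d) Since $Y$ is compact, $\sup_y|\varphi_y(g)-\varphi_y(g_0)|\to0$ as $g\to g_0$, so the integral is continuous. On each finite set of $g$'s the integral is a limit of convex combinations of the $\varphi_y$; so the integral is a pointwise limit of a net of convex combinations, and (b) applies. $\square$

The next lemma is the reason for the solvable subgroup $B$ in Theorem 2.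

**Lemma 6 (multipliers of solvable groups).** Let $P$ be a solvable locally compact group, $\varphi\in B_2(P)$ and $C=\|\varphi\|_{B_2}$. Then $\varphi(p)=\langle\sigma(p)\xi,\eta\rangle$ for a continuous unitary representation $\sigma$ of $P$ for which both $\xi$ and $\eta$ are cyclic, with $\|\xi\|\|\eta\|\le C$. If $P$ is second countable, the space of $\sigma$ is separable.

*Proof.* Take $\Theta$ on $P\times\{1,2\}$ as in Lemma 5(a) for $k(x,y)=\varphi(y^{-1}x)$ and the constant $C$. Let $P$ act on $P\times\{1,2\}$ by $q(x,i)=(qx,i)$. The kernel $k$ is invariant, but $\Theta$ need not be, so we average. As a discrete group, $P$ is solvable and therefore amenable; let $m$ be a right-invariant mean on $\ell^\infty(P)$ and put $\Theta'(s,t)=m_p\bigl(\Theta(ps,pt)\bigr)$. This is positive semidefinite with diagonal $\le C$. It is invariant, since $\Theta'(qs,qt)=m_p(\Theta(pqs,pqt))=\Theta'(s,t)$. And $\Theta'((x,1),(y,2))=m_p\bigl(\varphi((py)^{-1}px)\bigr)=\varphi(y^{-1}x)$. Let $\zeta_s$ be Gram vectors of $\Theta'$ spanning a Hilbert space. By invariance $\sigma(q)\zeta_s=\zeta_{qs}$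 defines a unitary representation of the abstract group $P$, and with $\xi=\zeta_{(e,1)}$, $\eta=\zeta_{(e,2)}$ we get $\varphi(p)=\Theta'((p,1),(e,2))=\langle\sigma(p)\xi,\eta\rangle$ and $\|\xi\|\|\eta\|\le C$.

Next we make both vectors cyclic. Let $\mathcal H_1=\overline{\mathrm{span}}\,\sigma(P)\xi$ and replace $\eta$ by its projection to $\mathcal H_1$; the coefficient is unchanged. Then let $\mathcal H_2=\overline{\mathrm{span}}\,\sigma(P)\eta\subset\mathcal H_1$, let $Q$ be the projection of $\mathcal H_1$ onto $\mathcal H_2$, and replace $\xi$ by $Q\xi$. As $\mathcal H_2$ is invariant, $Q$ commutes with $\sigma$, so $\langle\sigma(p)Q\xi,\eta\rangle=\langle\sigma(p)\xi,Q\eta\rangle=\langle\sigma(p)\xi,\eta\rangle$, and $\overline{\mathrm{span}}\,\sigma(P)Q\xi=\overline{Q\mathcal H_1}=\mathcal H_2$. On $\mathcal H_2$ both vectors are cyclic, and norms did not increase.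

Finally, continuity. The function $\langle\sigma(p)\sigma(q)\xi,\sigma(q')\eta\rangle=\varphi(q'^{-1}pq)$ is continuous in $p$. The vectors $\sigma(q)\xi$ are total, and so are the $\sigma(q')\eta$. Hence every coefficient of $\sigma$ is a uniform limit of continuous functions, $\sigma$ is weakly continuous, and a weakly continuous unitary representation is strongly continuous. If $P$ is second countable, $\sigma(P)\xi$ is separable, and so is its closed span. $\square$

**Lemma 7 (returning from $P$ to $G$).** Let $G=PK$ with $P$ a closed and $K$ a compact subgroup, and let $\varphi$ be continuous and $K$-bi-invariant on $G$. Then $\|\varphi\|_{B_2(G)}=\|\varphi|_P\|_{B_2(P)}$.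

*Proof.* Restriction gives $\ge$. Conversely choose for each element a decomposition $x=pk$, $y=qk'$. Then $\varphi(y^{-1}x)=\varphi(k'^{-1}q^{-1}pk)=\varphi(q^{-1}p)$, so the kernel on $G$ is a reindexing of the kernel on $P$. $\square$

For the norm approximation by cut-offs we need the right replacement of "absolutely continuous spectral measure" on a nonabelian group.

**Definition (regular function).** Let $P$ be second countable locally compact with left Haar measure and left regular representation $\lambda_P$. A function $a:P\to\mathbb C$ is *regular* if $a=\langle(1\otimes\lambda_P)(\cdot)f,g\rangle$ with $f,g\in L^2(P;\mathcal K)$, $\mathcal K$ a separable Hilbert space.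

On $P=\mathbb R^n$ the Fourier transform turns $\lambda_P$ into multiplication by characters on $L^2(\mathbb R^n)$, so regular functions are transforms of $L^1$ densities. The constant $1$, whose spectral measure is $\delta_0$, is not regular on $\mathbb R^n$.

**Lemma 8 (Fell absorption).** Let $\pi$ be a continuous unitary representation of $P$ on a separable space $\mathcal H_\pi$. The unitary $(Wk)(s)=\pi(s)^{-1}k(s)$ on $L^2(P;\mathcal H_\pi)$ conjugates $\pi\otimes\lambda_P$, which acts by $k\mapsto\bigl(s\mapsto\pi(p)k(p^{-1}s)\bigr)$, into $1\otimes\lambda_P$. Hence the product of a coefficient of $\pi$ and a regular function is regular.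

*Proof.* $\pi(s)^{-1}\pi(p)k(p^{-1}s)=\pi(p^{-1}s)^{-1}k(p^{-1}s)=(Wk)(p^{-1}s)$. A product of a coefficient of $\pi$ and a coefficient of $1_{\mathcal K}\otimes\lambda_P$ is a coefficient of $\pi\otimes1_{\mathcal K}\otimes\lambda_P$, which is therefore equivalent to a multiple of $\lambda_P$. $\square$

**Lemma 9 (cut-offs).** Let $S,X\subset P$ be compact with $|X|>0$. Then
$$F(g)=|X|^{-1}\langle\lambda_P(g)1_X,1_{SX}\rangle=\frac{|gX\cap SX|}{|X|}$$
is regular, continuous, supported in the compact set $SXX^{-1}$, and equal to $1$ on $S$; also $\|F\|_{B}\le(|SX|/|X|)^{1/2}$. Consequently a compactly supported coefficient $w$ of a continuous unitary representation of $P$ on a separable space is regular.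

*Proof.* If $F(g)\neq0$ then $gX$ meets $SX$, so $g\in SXX^{-1}$. If $g\in S$ then $gX\subset SX$ and $|gX|=|X|$. The norm bound is $|X|^{-1}|X|^{1/2}|SX|^{1/2}$. For the last statement take $S=\mathrm{supp}(w)$; then $w=wF$, and Lemma 8 applies. $\square$

On $\mathbb R$ with $S=\{0\}$ and $X=[0,1]$ this is the triangle $F(g)=(1-|g|)_+$.

## 5. From $C_0$ along $V$ to compact support: proof of Theorem 2

Let $G'=V^d\rtimes H$ with the diagonal action, $P=V\rtimes B\subset G$ and $P'=V^d\rtimes B\subset G'$. Since $(v,bk)=(v,b)(0,k)$, we have $G=PK$ and $G'=P'K$. The groups $P,P'$ are closed, and solvable because $B$ is. Everything is second countable. Note that $C\ge1$ and $L\ge1$, as $\|\cdot\|_\infty\le\|\cdot\|_{B_2}$ and the nets converge to $1$.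

**Step 1 (making everything $K$-bi-invariant).** This will let us compute norms on the solvable subgroups by Lemma 7. Replace $\varphi_i$ by $\int\!\!\int\varphi_i(kgk')\,dk\,dk'$, with normalized Haar measure on $K$. By Lemma 5(c),(d) the result is continuous with norm $\le C$. On a compact set $S$ its distance from $1$ is at most $\sup_{KSK}|\varphi_i-1|$, and $KSK$ is compact, so convergence persists. Since $k(v,h)k'=(kv,khk')$, the new function at $(v,h)$ is $\int\!\!\int\varphi_i(kv,khk')\,dk\,dk'$. If $v_n\to\infty$ then $kv_n\to\infty$ for each $k$, so for fixed $h$ the integrand tends to $0$ at each $(k,k')$, and it is bounded by $C$; dominated convergence shows that the new function is still in $C_0(V)$ for each $h$. So we may assume that all $\varphi_i$ are $K$-bi-invariant.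

Averaging likewise on $H$ (supports stay in $K\,\mathrm{supp}\,K$), we get a net of $K$-bi-invariant $w_j\in C_c(H)\cap B_2(H)$ with $\|w_j\|_{B_2}\le L$ and $w_j\to1$ uniformly on compacta.

In Steps 2–6 fix $\varphi=\varphi_i$ and $w=w_j$.

**Step 2 (hyperplanes have spectral measure zero).** This step extracts from $\varphi(\cdot,b)\in C_0(V)$ all that we shall use of it. By Lemma 6, $\varphi|_P=\langle\sigma(\cdot)\xi,\eta\rangle$ with $\sigma$ continuous unitary on a separable space $\mathcal H$ and $\xi,\eta$ both cyclic. Let $E$ be the spectral measure of $\sigma|_V$ on $V^*$, so $\sigma(v)=\int e^{ip(v)}dE(p)$. Let $B$ act on $V^*$ by $(bp)(v)=p(b^{-1}v)$. From $\sigma(b)\sigma(v)\sigma(b)^{-1}=\sigma(bv)=\int e^{i(b^{-1}p)(v)}dE(p)$ we see that the spectral measure $\sigma(b)E(\cdot)\sigma(b)^{-1}$ is the image of $E$ under $p\mapsto b^{-1}p$, that is,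
$$\sigma(b)E(S)\sigma(b)^{-1}=E(bS).\tag{3}$$

*Claim: $E(M)=0$ for every proper linear subspace $M\subset V^*$.* Enlarging $M$, we may assume that it is a hyperplane. For $b\in B$ let $\mu_b(S)=\langle E(S)\sigma(b)\xi,\eta\rangle$, a complex measure with $\varphi(v,b)=\langle\sigma(v)\sigma(b)\xi,\eta\rangle=\int e^{ip(v)}d\mu_b(p)$. For $u\in V\setminus\{0\}$ let $M_u=\{p:p(u)=0\}$; every hyperplane has this form. As $T\to\infty$,
$$\frac1{2T}\int_{-T}^Te^{ip(v+tu)}dt\longrightarrow e^{ip(v)}1_{M_u}(p),$$
with absolute values at most $1$. Integrating against $\mu_b$ (Fubini and dominated convergence), and using that $\varphi(v+tu,b)\to0$ as $|t|\to\infty$,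
$$\int_{M_u}e^{ip(v)}d\mu_b(p)=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T\varphi(v+tu,b)\,dt=0\qquad(v\in V,\ b\in B).\tag{4}$$
Now let $v,v'\in V$ and $b,b'\in B$. Since $E(M)$ commutes with $\sigma(V)$, and by (3),
$$\begin{aligned}\langle E(M)\sigma(v)\sigma(b)\xi,\sigma(v')\sigma(b')\eta\rangle&=\langle\sigma(b')^{-1}E(M)\sigma(v-v')\sigma(b)\xi,\eta\rangle\\&=\langle E(b'^{-1}M)\,\sigma(b'^{-1}(v-v'))\,\sigma(b'^{-1}b)\xi,\eta\rangle\\&=\int_{b'^{-1}M}e^{ip(b'^{-1}(v-v'))}d\mu_{b'^{-1}b}(p)=0\end{aligned}$$
by (4), because $b'^{-1}M$ is again a hyperplane. The vectors $\sigma(v)\sigma(b)\xi$ are total, and so are the $\sigma(v')\sigma(b')\eta$. Hence $E(M)=0$.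

**Step 3 (passing to $V^d$).** This step makes almost all spectral tuples linearly independent. Let
$$\Phi(v_1,\dots,v_d,h)=\prod_{i=1}^d\varphi(v_i,h)\quad\text{on }G'.$$
The maps $(v_1,\dots,v_d,h)\mapsto(v_i,h)$ are homomorphisms $G'\to G$, so $\|\Phi\|_{B_2(G')}\le C^d$ by Lemma 5(c). Also $\Phi$ is $K$-bi-invariant, since $k(v_1,\dots,v_d,h)k'=(kv_1,\dots,kv_d,khk')$. On $P'$ we have $\Phi=\langle\sigma_d(\cdot)\xi^{\otimes d},\eta^{\otimes d}\rangle$ with $\sigma_d(v,b)=\bigotimes_i\sigma(v_i,b)$ on $\mathcal H^{\otimes d}$.

For $\zeta=\zeta_1\otimes\dots\otimes\zeta_d$ let $m_\zeta$ be the spectral measure of $\zeta$ under $\sigma_d|_{V^d}$, that is, $\langle\sigma_d(v)\zeta,\zeta\rangle=\int e^{i\sum p_i(v_i)}dm_\zeta(p)$. The left side is $\prod_i\langle\sigma(v_i)\zeta_i,\zeta_i\rangle$, so $m_\zeta$ is the product of the measures $\langle E(\cdot)\zeta_i,\zeta_i\rangle$. The set of linearly dependent tuples in $(V^*)^d$ is the union over $i\le d$ of the Borel sets $\{p_i\in\mathrm{span}(p_1,\dots,p_{i-1})\}$ (rank conditions). Each such span has dimension $<d$, so it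 is a proper subspace, and for fixed $p_1,\dots,p_{i-1}$ Step 2 gives $\langle E(\mathrm{span}(p_1,\dots,p_{i-1}))\zeta_i,\zeta_i\rangle=0$. By Fubini,
$$m_\zeta\bigl(\{(p_1,\dots,p_d)\ \text{linearly dependent}\}\bigr)=0.\tag{5}$$

**Step 4 (smoothing by $GL_d(\mathbb R)$).** This step produces absolutely continuous spectral measures. For $T=(t_{ij})\in GL_d(\mathbb R)$ put $(Tv)_i=\sum_jt_{ij}v_j$ on $V^d$. This commutes with the diagonal action of $H$, so $\alpha_T(v,h)=(Tv,h)$ is an automorphism of $G'$ which fixes $H$ pointwise. Fix a continuous $\kappa\ge0$ with compact support in $GL_d(\mathbb R)$ and $\int\kappa(T)\,dT=1$, where $dT$ is Lebesgue measure on $M_d(\mathbb R)$, and let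
$$\Psi(g)=\int\kappa(T)\,\Phi(\alpha_T(g))\,dT .$$
By Lemma 5(c),(d), $\Psi$ is continuous with $\|\Psi\|_{B_2}\le C^d$. It is $K$-bi-invariant because $\alpha_T(kgk')=k\alpha_T(g)k'$. On $P'$, $\Psi$ is the coefficient, at the constant vectors $\xi^{\otimes d}$ and $\eta^{\otimes d}$, of the unitary representation $\Pi$ on the separable space $L^2(\kappa\,dT;\mathcal H^{\otimes d})$ given by
$$(\Pi(v,b)f)(T)=\sigma_d(Tv,b)f(T).$$
This is a representation since $\alpha_T$ is a homomorphism, and it is continuous by dominated convergence.

*Claim: the spectral measure $E_\Pi$ of $\Pi|_{V^d}$ vanishes on Lebesgue-null subsets of $(V^*)^d$.* It suffices that $E_\Pi(N)f=0$ for each null Borel set $N$ and all $f$ in a total set. Take $f=g\otimes\zeta$ with $g\in L^2(\kappa\,dT)$ and $\zeta$ an elementary tensor. Then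
$$\langle\Pi(v)f,f\rangle=\int\kappa(T)|g(T)|^2\int e^{i\sum_ip_i((Tv)_i)}dm_\zeta(p)\,dT,\qquad \sum_ip_i\Bigl(\sum_jt_{ij}v_j\Bigr)=\sum_j\Bigl(\sum_it_{ij}p_i\Bigr)(v_j).$$
So $\langle E_\Pi(\cdot)f,f\rangle$ is the image of $\kappa|g|^2dT\otimes m_\zeta$ under $(T,p)\mapsto T^tp$, where $(T^tp)_j=\sum_it_{ij}p_i$. If $p$ is linearly independent, $T\mapsto T^tp$ is an injective linear map $M_d(\mathbb R)\to(V^*)^d$ between spaces of dimension $d^2$, hence a linear isomorphism, and the preimage of $N$ is Lebesgue-null. By (5), almost every $p$ is of this kind. Fubini gives $\|E_\Pi(N)f\|^2=\langle E_\Pi(N)f,f\rangle=0$.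

**Step 5 (the function $a:=(\Psi w)|_{P'}$ is regular on $P'$).** Here $w$ is viewed as a function on $G'$ through $G'\to H$. The step combines absolute continuity along $V^d$ with compact support along $B$. The restriction $w|_B$ is in $B_2(B)\cap C_c(B)$. By Lemma 6 it is a coefficient of a continuous unitary representation on a separable space, so by Lemma 9 it is regular on $B$, say a coefficient of $1_{\mathcal K}\otimes\lambda_B$. Thus $a$ is a coefficient of $\Pi\otimes\lambda_B\otimes1_{\mathcal K}$, where $\lambda_B$ is inflated to $P'$ through $P'\to B$.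

On $L^2(B;\mathcal H_\Pi)$, the representation $\Pi\otimes\lambda_B$ acts by $k\mapsto\bigl(s\mapsto\Pi(v,b)k(b^{-1}s)\bigr)$. Conjugate by $(Wk)(s)=\Pi(s)^{-1}k(s)$. Since $\Pi(s)^{-1}\Pi(v)\Pi(s)=\Pi(s^{-1}v)$,
$$\Pi(s)^{-1}\Pi(v)\Pi(b)=\Pi(s^{-1}v)\,\Pi(s)^{-1}\Pi(b)=\Pi(s^{-1}v)\,\Pi(b^{-1}s)^{-1},$$
and we obtain the representation
$$(R(v,b)k)(s)=\rho(s^{-1}v)\,k(b^{-1}s),\qquad\rho=\Pi|_{V^d}.$$
The representation $\rho$ is a countable direct sum of cyclic representations, each equivalent to multiplication by the characters $e^{ip(v)}$ on $L^2(\nu)$, where $\nu=\langle E_\Pi(\cdot)f,f\rangle$ for a cyclic vector $f$. By Step 4, $\nu$ is absolutely continuous. Multiplication by $(d\nu/dp)^{1/2}$ embeds $L^2(\nu)$ isometrically and equivariantly in $L^2((V^*)^d,dp)$, and the Fourier transform identifies the latter with $\lambda_{V^d}$ on $L^2(V^d)$. So there is an isometry from $\mathcal H_\Pi$ to $\ell^2\otimes L^2(V^d)$ intertwining $\rho$ with $1\otimes\lambda_{V^d}$. Applying it pointwise in $s$, we see that $R$ is contained in a multiple of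
$$(R_0(v,b)k)(s,x)=k(b^{-1}s,\,x-s^{-1}v)\quad\text{on }L^2(B\times V^d,\,ds\,dx),$$
with $ds$ left Haar measure on $B$.

It remains to recognize $R_0$. Parametrize $P'$ by $(s,x)\mapsto(sx,s)$. Left translation by $(v,b)^{-1}=(-b^{-1}v,b^{-1})$ sends $(sx,s)$ to $(b^{-1}(sx-v),b^{-1}s)$. The new coordinates are $b^{-1}s$ and $(b^{-1}s)^{-1}b^{-1}(sx-v)=x-s^{-1}v$. So in coordinates the translation is $(s,x)\mapsto(b^{-1}s,x-s^{-1}v)$. It preserves $ds\,dx$: for each $s$ it is a translation in $x$, and $ds$ is left-invariant. Hence $ds\,dx$ is left Haar measure of $P'$ in these coordinates and $R_0\cong\lambda_{P'}$. So $a$ is a coefficient of a multiple of $\lambda_{P'}$, that is, regular.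

**Step 6 (truncation in norm).** Now the cut-offs do what failed in Section 3. Let $S=\mathrm{supp}(w)\subset H$, a compact set with $KSK=S$. Choose a compact $X\subset G'$ with $KX=X$ and positive left Haar measure $|X|$ (take $X=KX_0$ with $X_0$ compact of positive measure). Put $Y=SX$ and
$$F(g)=\frac{|gX\cap Y|}{|X|}=\langle\lambda_{G'}(g)e_1,e_2\rangle,\qquad e_1=|X|^{-1}1_X,\quad e_2=1_Y .$$
By Lemma 9, $F\in C_c(G')\cap B_2(G')$ and $F(0,h)=1$ for $h\in S$. Since $KX=X$ and $KY=KSX=Y$, we have $|kgk'X\cap Y|=|gX\cap k^{-1}Y|=|gX\cap Y|$, so $F$ is $K$-bi-invariant.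

For integers $R\ge1$ let $\delta_R(v,h)=(v/R,h)$, an automorphism of $G'$ fixing $H$ pointwise, and let $\delta_\infty(v,h)=(0,h)$, a continuous homomorphism $G'\to G'$. For $R<\infty$, $F_R:=F\circ\delta_R$ is in $C_c(G')\cap B_2(G')$ and is $K$-bi-invariant.

*Claim: $\|F_Ra-a\|_{B(P')}\to0$ as $R\to\infty$.* Write $a=\langle(1\otimes\lambda_{P'})(\cdot)f,g\rangle$ with $f,g\in L^2(P';\mathcal K)$. For $1\le R\le\infty$, the function $(F\circ\delta_R)a$ is the coefficient of $(\lambda_{G'}\circ\delta_R)\otimes1_{\mathcal K}\otimes\lambda_{P'}$ on $L^2(P';L^2(G')\otimes\mathcal K)$ at $e_1\otimes f$, $e_2\otimes g$. Lemma 8 with $\pi=\lambda_{G'}\circ\delta_R|_{P'}$ turns it into $\langle(1\otimes\lambda_{P'})(\cdot)x_R,y_R\rangle$ with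
$$x_R(s)=\lambda_{G'}(\delta_R(s))^{-1}e_1\otimes f(s),\qquad y_R(s)=\lambda_{G'}(\delta_R(s))^{-1}e_2\otimes g(s).$$
The point is that the dependence on $R$ has moved from the representation into the vectors. Since $\delta_R(s)\to\delta_\infty(s)$ for every $s$, strong continuity of $\lambda_{G'}$ gives $x_R(s)\to x_\infty(s)$, with $\|x_R(s)\|=\|e_1\|\|f(s)\|$. By dominated convergence $x_R\to x_\infty$ in norm, and likewise $y_R\to y_\infty$. With $\tau=1\otimes\lambda_{P'}$,
$$\langle\tau x_R,y_R\rangle-\langle\tau x_\infty,y_\infty\rangle=\langle\tau(x_R-x_\infty),y_R\rangle+\langle\tau x_\infty,y_R-y_\infty\rangle,$$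
so by the triangle inequality in $B(P')$ (take direct sums of representations) $F_Ra\to(F\circ\delta_\infty)a$ in $\|\cdot\|_{B(P')}$. Finally $(F\circ\delta_\infty)a=a$, because $F(0,h)=1$ for $h\in S$ and $a(v,h)=0$ for $h\notin S$.

Since $F_R,\Psi,w$ are $K$-bi-invariant on $G'=P'K$, Lemma 7 and (2) give
$$\|F_R\Psi w-\Psi w\|_{B_2(G')}\le\|F_Ra-a\|_{B(P')}\longrightarrow0.\tag{6}$$

**Step 7 (assembling the net).** The function $F_R\Psi w$ is in $C_c(G')\cap B_2(G')$, and $\|\Psi w\|_{B_2}\le C^dL$. By (6), for each $\epsilon>0$ and $R$ large,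
$$\|F_R\Psi w\|_{B_2}\le C^dL+\epsilon,\qquad\|F_R\Psi w-\Psi w\|_\infty\le\epsilon .$$
The norm of $F$, which may be large, does not enter. Let $\Psi_i$ be the function $\Psi$ made from $\varphi_i$. If $S'\subset G'$ is compact, then so is $\bigcup_{T\in\mathrm{supp}\,\kappa}\alpha_T(S')$, and so are its images under $(v_1,\dots,v_d,h)\mapsto(v_l,h)$, $1\le l\le d$. There $\varphi_i\to1$ uniformly and $|\varphi_i|\le C$, so $\Psi_i\to1$ uniformly on $S'$. Also $w_j\to1$ uniformly on compacta. Index by $(i,j,\epsilon)$, choose $R=R(i,j,\epsilon)$ as above (the cut-off $F$ depends on $j$), and multiply by $C^dL/(C^dL+\epsilon)$. This is a net in $C_c(G')\cap B_2(G')$ bounded by $C^dL$ and converging to $1$ uniformly on compacta. Restricting to the closed subgroup $\{(v,0,\dots,0,h)\}\cong G$ shows that $G$ is weakly amenable with constant $\le C^dL$.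

For the last sentence of Theorem 2: a weak Haagerup net lies in $C_0(G)$, so its members restrict to $C_0$ functions of $v$ for each fixed $h$, and the first part applies. The converse is trivial. $\blacksquare$

## 6. Inducing multipliers from a lattice

This section carries functions from $\Gamma$ to the Lie group. Let $\Gamma$ be a lattice in a second countable locally compact group $G$. Then $G$ is unimodular, $\Gamma$ is countable, and there is a Borel set $\Omega\subset G$ with $G=\bigsqcup_{\gamma\in\Gamma}\Omega\gamma$; normalize Haar measure so that $|\Omega|=1$. Write $g=\omega(g)\gamma(g)$ with $\omega(g)\in\Omega$ and $\gamma(g)\in\Gamma$. For $\varphi\in B_2(\Gamma)$ put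
$$\hat\varphi(g)=\int_\Omega\varphi(\gamma(g\omega))\,d\omega .$$
For $\mathbb Z\subset\mathbb R$ and $\Omega=[0,1)$ we have $\gamma(g)=\lfloor g\rfloor$. If $g=n+s$ with $0\le s<1$, then $\lfloor g+\omega\rfloor$ is $n$ for $\omega<1-s$ and $n+1$ otherwise, so $\hat\varphi(g)=(1-s)\varphi(n)+s\varphi(n+1)$: linear interpolation.

**Lemma 10.** Let $\|\varphi\|_{B_2(\Gamma)}\le C$. (a) $\hat\varphi\in B_2(G)$ and $\|\hat\varphi\|_{B_2}\le C$; for fixed $C$ the functions $\hat\varphi$ are equicontinuous. (b) If a sequence $\varphi_n\to1$ pointwise on $\Gamma$ with $\|\varphi_n\|_{B_2}\le C$, then $\hat\varphi_n\to1$ uniformly on compacta. (c) If $\varphi\in c_0(\Gamma)$, then $\hat\varphi\in C_0(G)$.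

*Proof.* (a) Fix $x\in G$. The map $\omega\mapsto\omega_1=\omega(x\omega)$ of $\Omega$ preserves measure: for Borel $A\subset\Omega$, the preimage of $A$ is $\Omega\cap x^{-1}A\Gamma$, of measure $\sum_\gamma|\Omega\cap x^{-1}A\gamma|=\sum_\gamma|\Omega\gamma^{-1}\cap x^{-1}A|=|x^{-1}A|=|A|$. From $x\omega=\omega_1\gamma(x\omega)$ we get $x^{-1}\omega_1=\omega\,\gamma(x\omega)^{-1}$. Hence $\omega(x^{-1}\omega_1)=\omega$, so the map is a bijection with inverse $\omega_1\mapsto\omega(x^{-1}\omega_1)$, and $\gamma(x\omega)=\gamma(x^{-1}\omega_1)^{-1}$. Moreover $y^{-1}x\omega=y^{-1}\omega_1\gamma(x\omega)$ gives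
$$\gamma(y^{-1}x\omega)=\gamma(y^{-1}\omega_1)\,\gamma(x\omega)=\gamma(y^{-1}\omega_1)\,\gamma(x^{-1}\omega_1)^{-1}.$$
If $\varphi(b^{-1}a)=\langle\xi_a,\eta_b\rangle$ on $\Gamma$ with product of suprema $\le C$, then, substituting $\omega_1$ for $\omega$ and then renaming it,
$$\hat\varphi(y^{-1}x)=\int_\Omega\bigl\langle\xi_{\gamma(x^{-1}\omega)^{-1}},\,\eta_{\gamma(y^{-1}\omega)^{-1}}\bigr\rangle\,d\omega .$$
This is an inner product in $L^2(\Omega;\mathcal H)$ of vectors depending on $x$ and on $y$ only (they are measurable since $\gamma(\cdot)$ is Borel with countably many values), with norms at most the suprema. So the Schur norm is $\le C$. For continuity, $\hat\varphi(g)=\int_G1_\Omega(g^{-1}s)\varphi(\gamma(s))\,ds$, so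
$$|\hat\varphi(g)-\hat\varphi(g')|\le C\,\|1_\Omega(g^{-1}\cdot)-1_\Omega(g'^{-1}\cdot)\|_1,$$
and translation is continuous in $L^1(G)$.

(b) Pointwise convergence is dominated convergence, as $|\varphi_n|\le C$. Equicontinuity makes it uniform on compacta.

(c) Given $\epsilon>0$, let $F_0\subset\Gamma$ be finite with $|\varphi|<\epsilon$ off $F_0$, and let $Q\subset\Omega$ be compact with $|\Omega\setminus Q|<\epsilon$. Since $g=\omega(g\omega)\gamma(g\omega)\omega^{-1}$, if $g\notin QF_0Q^{-1}$ then $\omega\in Q$ and $\omega(g\omega)\in Q$ together imply $\gamma(g\omega)\notin F_0$. The remaining $\omega$ form a set of measure at most $2\epsilon$, so $|\hat\varphi(g)|\le\epsilon+2\epsilon\|\varphi\|_\infty$ off the compact set $QF_0Q^{-1}$. $\square$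

**Lemma 11 (relative version).** Let $G=V\rtimes H$ with $V$ a finite-dimensional real vector space and $H$ second countable and unimodular, acting continuously with determinant $1$. Let $\Gamma=\Lambda\rtimes\Delta$ with $\Delta$ a lattice in $H$ preserving the lattice $\Lambda\subset V$. Then $\Gamma$ is a lattice in $G$, and $\Omega$ can be chosen such that for $\varphi\in B_2(\Gamma)$ with $\varphi(\cdot,\delta)\in c_0(\Lambda)$ for all $\delta\in\Delta$, we have $\hat\varphi(\cdot,h)\in C_0(V)$ for all $h\in H$.

*Proof.* Let $\Omega_H$ be a Borel fundamental domain with $H=\bigsqcup\Omega_H\delta$, and $D$ a bounded Borel one with $V=\bigsqcup(D+z)$. Put $\Omega=\{(u,t):t\in\Omega_H,\ u\in tD\}$. We have $(u,t)(z,\delta)=(u+tz,t\delta)$. Given $(v,h)\in G$, the equation $h=t\delta$ determines $t$ and $\delta$, and then $t^{-1}v=t^{-1}u+z$ with $t^{-1}u\in D$ determines $z$ and $u$. So $G=\bigsqcup\Omega\gamma$. As the action has determinant $1$, $dv\,dh$ is a Haar measure on $G$, and $|\Omega|=|\Omega_H||D|<\infty$. Since $\Gamma$ is discrete, it is a lattice; normalize to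 $|\Omega|=1$.

Now fix $h\in H$ and $(u,t)\in\Omega$, and write $ht=t'\delta$ with $t'\in\Omega_H$, $\delta\in\Delta$. Then $\gamma\bigl((v,h)(u,t)\bigr)=\gamma(v+hu,ht)=(z,\delta)$, where $z\in\Lambda$ is determined by $t'^{-1}(v+hu)\in D+z$. Here $t',\delta$ do not depend on $v$, and since $D$ is bounded, $z\to\infty$ as $v\to\infty$. So $\varphi(z,\delta)\to0$. Dominated convergence, along any sequence $v_n\to\infty$, gives $\hat\varphi(v_n,h)\to0$. $\square$

## 7. Proof of Theorem 1

By (1), $\Gamma\cong\mathfrak{sl}_2(\mathbb Z)\rtimes\mathrm{SL}(2,\mathbb Z)$. Let $V=\mathfrak{sl}_2(\mathbb R)\cong\mathbb R^3$ and let $H=\mathrm{SL}(2,\mathbb R)$ act by conjugation. This action preserves the nondegenerate quadratic form $\det$ on $V$, so its determinant is $\pm1$, and it is $1$ because $H$ is connected. $H$ is unimodular, $\mathrm{SL}(2,\mathbb Z)$ is a lattice in $H$, and it preserves the lattice $\mathfrak{sl}_2(\mathbb Z)\subset V$. So Lemma 11 applies to $\Gamma\subset G=V\rtimes H$.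

**Step 1 (from $\Gamma$ to $G$).** Suppose that a net as in the second part of Theorem 1 exists, bounded by $C$. (A weak Haagerup net is in particular such a net, since a $c_0$ function on $\Gamma$ is $c_0$ along each coset $\{(z,\gamma):z\in\mathfrak{sl}_2(\mathbb Z)\}$.) Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ and choose members $\varphi_n$ of the net with $|\varphi_n(\gamma_k)-1|<\frac1n$ for $k\le n$; this is a sequence tending to $1$ pointwise. By Lemmas 10 and 11, $\hat\varphi_n\in B_2(G)$, $\|\hat\varphi_n\|_{B_2}\le C$, $\hat\varphi_n\to1$ uniformly on compacta, and $\hat\varphi_n(\cdot,h)\in C_0(V)$ for all $h\in H$.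

**Step 2 (upgrading on $G$).** By the Iwasawa decomposition $H=BK$ with $K=\mathrm{SO}(2)$ and $B$ the closed solvable group of upper triangular matrices of determinant $1$ with positive diagonal. $H$ is weakly amenable with constant $1$, by de Cannière–Haagerup as recalled in Section 2. So Theorem 2, with $d=3$ and $L=1$, shows that $G$ is weakly amenable with constant $\le C^3$.

**Step 3 (the contradiction).** Restricting the net to the closed subgroup $\Gamma$ gives finitely supported functions with bounded $B_2$-norms converging pointwise to $1$. So $\Gamma$ is weakly amenable, contrary to the known fact recalled in Section 2. Hence $\mathrm{SL}(2,\mathbb Z[x]/x^2)$ does not have the weak Haagerup property. $\blacksquare$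

One may also stop after Step 2: Section 8 shows, from a theorem of Ozawa, that $G$ itself is not weakly amenable. Indeed a traceless matrix commuting with all of $\mathrm{SL}(2,\mathbb R)$ is $0$, so $V^H=0$.

## 8. Representations of simple Lie groups, and rings containing a copy of $\mathbb Z[x]/x^2$

Theorem 3 needs a source of failure of weak amenability. Write $\mathbb P(W)$ for the projective space of $W$, $[w]$ for the line of $w\ne0$, and $[U]\subset\mathbb P(W)$ for the set of lines in a subspace $U$.

**Lemma 12.** Let $H$ be a noncompact connected simple Lie group with finite center, acting by a continuous representation on a finite-dimensional real space $W\ne0$ with $W^H=0$. Then there is no $H$-invariant probability measure on $\mathbb P(W)$.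

*Proof.* Let $\mathfrak h$ be the Lie algebra of $H$, $\rho$ the derived representation on $W$, and $X\in\mathfrak h$ ad-nilpotent. By Jacobson–Morozov, a nonzero such $X$ is the nilpotent member of an $\mathfrak{sl}_2$-triple, and therefore $\rho(X)$ is nilpotent. For $w\ne0$ let $k$ be maximal with $\rho(X)^kw\ne0$. Then
$$e^{t\rho(X)}w=\sum_{j=0}^k\frac{t^j}{j!}\rho(X)^jw$$
is a polynomial in $t$ whose leading coefficient is a multiple of $\rho(X)^kw\in\ker\rho(X)$. So $e^{t\rho(X)}[w]$ converges, as $t\to\infty$, to a point of $[\ker\rho(X)]$.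

Let $\mu$ be an invariant probability measure and $f\in C(\mathbb P(W))$. By invariance and dominated convergence,
$$\int f\,d\mu=\int f(e^{t\rho(X)}y)\,d\mu(y)\longrightarrow\int f\Bigl(\lim_{t\to\infty}e^{t\rho(X)}y\Bigr)d\mu(y).$$
If $f$ vanishes on the closed set $[\ker\rho(X)]$, then the right side is $0$. Hence $\mathrm{supp}\,\mu\subset[\ker\rho(X)]$.

The ad-nilpotent elements span an $\mathrm{Ad}(H)$-invariant subspace of $\mathfrak h$, that is, an ideal. It is nonzero: $H$ is noncompact with finite center, so $\mathfrak h$ is of noncompact type and has nonzero restricted root spaces, which consist of ad-nilpotent elements. By simplicity the span is $\mathfrak h$. A vector killed by all $\rho(X)$ is therefore killed by $\rho(\mathfrak h)$, hence fixed by the connected group $H$. So $\mathrm{supp}\,\mu\subset\bigcap_X[\ker\rho(X)]=[W^H]=\emptyset$, which is absurd. $\square$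

We recall a theorem of Ozawa (*Examples of groups which are not weakly amenable*, Kyoto J. Math. 52 (2012), Theorem A): if $G$ is a weakly amenable locally compact group and $N$ an amenable closed normal subgroup, there is an $N\rtimes G$-invariant state on $L^\infty(N)$, where $N$ acts by translation and $G$ by conjugation.

Consequently, *in the situation of Lemma 12, $W\rtimes H$ is not weakly amenable.* For $N=W$, an invariant state $m$ on $L^\infty(W)$ would give the positive unital functional $f\mapsto m\bigl(v\mapsto f([v])\bigr)$ on $C(\mathbb P(W))$; the function $v\mapsto f([v])$ is bounded and continuous off the null set $\{0\}$. Conjugation by $h\in H$ acts on $W$ as $v\mapsto hv$, so this functional is an $H$-invariant probability measure on $\mathbb P(W)$, contradicting Lemma 12.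

*Proof of Theorem 3.*

**Step 1 (real rank at least two).** By Haagerup–Knudby (*The weak Haagerup property II: Examples*, IMRN 2015), a connected simple Lie group has the weak Haagerup property if and only if its real rank is $\le1$. So if $H$ has real rank $\ge2$, the closed subgroup $H$ of $V\rtimes H$ fails the property, and $V\rtimes H$ fails it as well.

**Step 2 (real rank one, trivial action).** As $H$ is noncompact with finite center, the remaining case is real rank one. Then $H$ is weakly amenable (de Cannière–Haagerup, Cowling, Cowling–Haagerup). If the action is trivial, let $X_n\subset V$ be the ball of radius $n$. The functions $|(v+X_n)\cap X_n|/|X_n|$ are compactly supported, of $B$-norm $\le1$, and tend to $1$ uniformly on compacta. Multiplying them with an approximating net on $H$ shows, by Lemma 5(c), that $V\times H$ is weakly amenable, hence has the weak Haagerup property. (For $V=0$ the group is $H$ itself.)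

**Step 3 (real rank one, nontrivial action).** By complete reducibility $V=V^H\oplus W$ with $W\ne0$ and $W^H=0$. By the consequence of Ozawa's theorem, $W\rtimes H$ is not weakly amenable. The Iwasawa decomposition gives $H=BK$ with $B=NA$ closed and solvable and $K$ compact (finite center). So Theorem 2 applies to $W\rtimes H$, and this group does not have the weak Haagerup property. As $W\rtimes H$ is a closed subgroup of $V\rtimes H$, the latter does not have it either.

**Step 4 (lattices).** Let $H$ act nontrivially. By Steps 1 and 3, $V\rtimes H$ fails the weak Haagerup property. If a lattice in $V\rtimes H$ had it, then, the lattice being countable, there would be an approximating *sequence* in $c_0$ on it, and Lemma 10 would give a weak Haagerup sequence on $V\rtimes H$, a contradiction. $\blacksquare$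

*Proof of Corollary 4.* Because $\varepsilon^2=0$, there is a ring homomorphism $\mathbb Z[x]/x^2\to R$ with $x\mapsto\varepsilon$. It is injective: if $a+b\varepsilon=0$ with $a,b\in\mathbb Z$, multiplying by $\varepsilon$ gives $a\varepsilon=0$, so $a=0$ by hypothesis; then $b\varepsilon=0$, so $b=0$. Hence $\mathrm{SL}(2,\mathbb Z[x]/x^2)$ is a subgroup of the discrete group $\mathrm{SL}(2,R)$. The weak Haagerup property passes to subgroups, so Theorem 1 shows that $\mathrm{SL}(2,R)$ does not have it. For $R=\mathbb Z[x]/x^k$ with $k\ge2$ take $\varepsilon=x^{k-1}$: then $\varepsilon^2=x^{2k-2}=0$ because $2k-2\ge k$, and $n\varepsilon\ne0$ for $n\ge1$. $\blacksquare$
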